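# Impartial selection under matroid constraints: a mechanism with ratio $\frac{25}{96}$

## A sample, a provisional winner, and a set of dropped agents

Let $E$ be a finite set, whose elements we call agents. Let $\mathcal I$ be a nonempty family of subsets of $E$ that is closed under taking subsets; such a pair $(E,\mathcal I)$ is an independence system, and the members of $\mathcal I$ are called independent. Let $W=(w_{ef})_{e,f\in E}$ be a matrix of nonnegative real numbers with $w_{ee}=0$ for all $e$. We read $w_{ef}$ as the score that agent $e$ assigns to agent $f$, so row $e$ of $W$ is everything that agent $e$ says. For $U,F\subseteq E$ write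
$$w(U\to F)=\sum_{e\in U,\ f\in F}w_{ef}.$$

**Definition (best set according to $D$).** For $D\subseteq E$ let $B(D)$ be a maximizer of $w(D\to S)$ over all $S\in\mathcal I$ with $S\subseteq E\setminus D$. Ties are broken by a fixed linear order on the subsets of $E$.

So the agents in $D$ act as a jury. They choose the best independent set among the others, and they give up their own chance of being selected. Two properties will be used constantly: $B(D)\cap D=\emptyset$, and $B(D)$ depends only on $D$, on $\mathcal I$, and on the rows of $W$ belonging to agents in $D$.

For example, let $E=\{1,2,3\}$, let the independent sets be those with at most one element, and let $w_{12}=1$, $w_{13}=2$, $w_{31}=5$, all other scores zero. Then $B(\{1\})=\{3\}$. Next, $B(\{1,3\})=\{2\}$, because $1$ and $3$ are on the jury and the jury gives $2$ the score $1$. Finally $B(E)=\emptyset$. The entry $w_{31}=5$ has no influence on $B(\{1\})$, since agent $3$ is not on that jury.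

**The mechanism $\mathcal M$.**

1. Put each agent independently into $V$ with probability $\frac38$. Let $A=E\setminus V$, let $J=B(V)\subseteq A$, and let $R=A\setminus J$.
2. Choose a set $D$ of dropped agents:
   * (branch 1) with probability $\frac16$: $D=V$;
   * (branch 2) with probability $\frac16$: $D=V\cup J$;
   * (branch 3) with probability $\frac23$: $D=V\cup N$, where $N\subseteq R$ contains each element of $R$ independently with probability $\frac12$.
3. Output $B(D)$.

In words: a random jury $V$ names a provisional winning set $J$. We then keep $J$ as the output, or let $J$ join the jury, or let a random half of the losers $R$ join the jury. In the last two cases the enlarged jury votes again. The randomness is independent of $W$.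

## What the mechanism is for

The total score of an agent $f$ is $\sigma_W(f)=\sum_{e\in E}w_{ef}$, and for $S\subseteq E$ we put $\sigma_W(S)=\sum_{f\in S}\sigma_W(f)=w(E\to S)$. Let
$$\textsc{Opt}=\textsc{Opt}(E,\mathcal I,W)=\max_{S\in\mathcal I}\sigma_W(S).$$
We would like to select an independent set of large total score. The difficulty is that voters and candidates are the same people, and an agent could try to improve its own chances by misreporting its scores. We want to rule this out completely.

**Definition (impartial, $\alpha$-optimal).** A selection mechanism assigns to every instance $(E,\mathcal I,W)$ a probability distribution over $\mathcal I$. It is impartial if, for every agent $e$, the probability that $e$ is selected does not change when only the scores $(w_{ef})_{f\in E}$ cast by $e$ are changed. It is $\alpha$-optimal on a class of instances if for every instance in the class the expected value of $\sigma_W(S)$ over the selected set $S$ is at least $\alpha\cdot\textsc{Opt}$.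

For example, with two agents of whom at most one may be selected, "select the agent with the higher score" is not impartial: when $w_{21}=1$, agent $1$ loses if it declares $w_{12}=2$ and wins if it declares $w_{12}=0$. "Select a uniformly random agent" is impartial, and on these two-agent instances it is $\frac12$-optimal.

The paper of Javier Cembrano, Max Klimm and Arturo Merino, "Impartial Selection Under Combinatorial Constraints" (arXiv:2409.20477, 2024), is the source of the problem. The following results are the background. There is an impartial $\frac14$-optimal mechanism for all independence systems, hence for all matroids. For matroids with $1$-sparse score matrices (each agent assigns a positive score to at most one other agent) there is an impartial $\frac12$-optimal mechanism. For simple graphic matroids with binary score matrices (entries in $\{0,1\}$) there is an impartial $\frac13$-optimal mechanism. The problem reads: "The existence of a mechanism guaranteeing a better-than $\frac14$ approximation for matroids beyond $1$-sparse score matrices is a natural open question." Concretely: are there a constant $\alpha>\frac14$ and an impartial mechanism that is $\alpha$-optimal on all matroid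 instances with arbitrary nonnegative scores? The answer is yes.

**Theorem 1.** The mechanism $\mathcal M$ is impartial on every independence system, and it is $\frac{25}{96}$-optimal on all matroid instances with arbitrary nonnegative scores. Here $\frac{25}{96}=0.2604\ldots>\frac14$.

**Theorem 2.** The same mechanism is $\frac{25}{96}$-optimal whenever $(E,\mathcal I)$ is the intersection of two matroids, or the system of $b$-matchings (in particular matchings) of a loopless multigraph with the agents as edges.

**Proposition 3.** No impartial mechanism is $\alpha$-optimal for matroids with $\alpha>\frac12$.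

So the optimal constant for matroids lies in $[\frac{25}{96},\frac12]$; these notes do not determine it.

We shall use the following standard facts. A matroid is an independence system in which all maximal independent subsets of any given set $X\subseteq E$ have the same size. That size is the rank $r(X)$, and such a maximal subset is a basis of $X$. A set is independent exactly when $r(X)=|X|$. The rank function is nondecreasing, grows by $0$ or $1$ when one element is added, and is submodular:
$$r(X)+r(X')\ \ge\ r(X\cup X')+r(X\cap X').$$
The closure is $\mathrm{cl}(X)=\{g\in E: r(X\cup\{g\})=r(X)\}$. It is monotone in $X$, and a basis of $X$ has the same closure as $X$. If $K$ is independent, $g\notin K$ and $g\notin\mathrm{cl}(K)$, then $K\cup\{g\}$ is independent. If $K$ is independent, the contraction by $K$ is the matroid on $E\setminus K$ whose independent sets are the $T$ with $K\cup T\in\mathcal I$; its rank function is $Y\mapsto r(K\cup Y)-|K|$. For instance, if the agents are the edges $a,b,c$ of a triangle and the independent sets are the forests (at most two edges), then in the contraction by $\{b\}$ each of $\{a\}$, $\{c\}$ is independent but $\{a,c\}$ is not.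

## Two agents, by hand

Let $E=\{1,2\}$ with the rank-one uniform matroid: at most one agent may be selected. This case already gives the upper bound.

**Proof of Proposition 3.** Let $w_{12}=w_{21}=1$. The selection probabilities of an impartial mechanism satisfy $p_1+p_2\le1$, so one of them is at most $\frac12$; by symmetry say $p_1\le\frac12$. Now change $w_{12}$ to $0$. Only row $1$ has changed, so by impartiality agent $1$ is still selected with probability at most $\frac12$. In the new instance $\sigma_W(1)=w_{21}=1$, $\sigma_W(2)=w_{12}=0$ and $\textsc{Opt}=1$. The expected score of the outcome is the probability that agent $1$ is selected, hence at most $\frac12$. So $\alpha\le\frac12$. $\square$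

The same two agents show how far a single jury gets. For $p\in[0,1]$ let $\mathcal S_p$ be the mechanism that puts each agent independently into $V$ with probability $p$ and outputs $B(V)$. It is impartial: an agent in $V$ is never selected, and an agent outside $V$ has no influence on $B(V)$. It works on every independence system. If $O\in\mathcal I$ satisfies $\sigma_W(O)=\textsc{Opt}$, then $O\cap A$ is an independent subset of $A$, so
$$\sigma_W(B(V))\ \ge\ w(V\to B(V))\ \ge\ w(V\to O\cap A).$$
For $e\ne f$ we have $\Pr[e\in V,\ f\in A]=p(1-p)$, and $w_{ee}=0$, so the expected score is at least $p(1-p)\,\textsc{Opt}$. For $p=\frac12$ this is $\frac14\textsc{Opt}$.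

No $p$ does better. Take two agents, at most one selected, and name them so that $\{1\}$ precedes $\{2\}$ in the tie-breaking order. Let $w_{12}=1$ and $w_{21}=0$, so $\textsc{Opt}=1$ and only the outcome $\{2\}$ earns anything. If $2\in V$, agent $2$ is not selected. If $1\in V$ and $2\in A$, the output is $\{2\}$. If both are in $A$, the jury is empty, everything is tied, and $\{2\}$ is not the first set in the order. The expected score is therefore exactly $p(1-p)\le\frac14$. All the score that passes inside $A$ is lost. To beat $\frac14$ we must recover a constant fraction of $w(A\to O\cap A)$ without paying too much for it.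

## The enlarged jury is still impartial

**Proof that $\mathcal M$ is impartial on every independence system.** The purpose of this argument is to show that impartiality holds for each fixed outcome of the random choices. Give every agent $f$ a fair coin $h_f\in\{0,1\}$ in advance and set $N=\{f\in R:h_f=1\}$; this produces the correct distribution of $N$. Now fix all random choices ($V$, the branch, the coins), fix an agent $e$, and fix all rows of $W$ except row $e$.

If $e\in V$, then $e\in D$ in each branch, and $e\notin B(D)$ whatever row $e$ is. If $e\notin V$, then $J=B(V)$ is computed from rows of agents in $V$ only, so $J$ does not depend on row $e$. Hence neither do $R$, $N$ and $D$. So whether $e\in D$ holds is independent of row $e$. If $e\in D$, then $e$ is not selected. If $e\notin D$, then $B(D)$ depends only on rows of agents in $D$, hence not on row $e$. In every case, whether $e$ is selected does not depend on row $e$. Averaging over the random choices proves the claim. $\square$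

Membership of $e$ in $D$ may well depend on what other agents say, as it does through $J$; only dependence on row $e$ must be avoided.

## Six blocks of score, and where the bookkeeping stalls

Fix an optimal $O\in\mathcal I$, so $w(E\to O)=\textsc{Opt}$, and fix $V$, hence $A,J,R$. Put $I=O\cap A$. Then
$$I\cap J=O\cap J,\qquad I\setminus J=O\cap R .$$
The score $w(E\to O\cap A)$ splits into six blocks: the score from each of $V$, $J$, $R$ to each of $O\cap J$, $O\cap R$. Suppose a mechanism, conditional on $V$, has expected score at least
$$\kappa\,w(V\to O\cap A)+\lambda\,w(A\to O\cap A).$$
If $V$ is a sample with probability $p$, then averaging over $V$ gives at least $(1-p)\big(p\kappa+(1-p)\lambda\big)\textsc{Opt}$, because distinct $e,f$ satisfy $e\in V,f\in A$ with probability $p(1-p)$ and $e,f\in A$ with probability $(1-p)^2$. So we want $\kappa$ close to $1$ and $\lambda$ bounded away from $0$.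

The first thing one would try is to enlarge the jury at random: drop each agent of $A$ independently with probability $\frac12$ and vote again. But then $D$ is a sample of $E$ with probability $p'=p+\frac{1-p}2$, and the mechanism is $\mathcal S_{p'}$, with ratio at most $\frac14$ by the two-agent instance.

So the second jury should use $J$. Keeping $J$ recovers everything that $A$ sends to $O\cap J$. Dropping $J$ lets the new jury $V\cup J$ see what $J$ sends to $O\cap R$. What remains is $w(R\to O\cap R)$, and to see a part of it some of $R$ must be dropped: this is branch 3, with jury $V\cup N$. The candidate sets for the second vote that come to mind are $J$ and $I\setminus N$. The set $J$ keeps the whole of $w(V\to I)$, since $w(V\to J)\ge w(V\to I)$, but is only guaranteed score from $N$ on $O\cap J$, none on $O\cap R$. The set $I\setminus N$ earns $\frac14w(R\to O\cap R)$ in expectation, but each element of $O\cap R$ survives only with probability $\frac12$, so the guaranteed part from $V$ is only $w(V\to O\cap J)+\frac12w(V\to O\cap R)$.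

This is not enough. Use branches 1, 2, 3 with probabilities $q_1,q_2,q_3$. Evaluate branch 1 by $w(V\to I)+w(A\to O\cap J)$, branch 2 by $w(V\cup J\to O\cap R)$, and branch 3 by the set $I\setminus N$. The coefficient of $w(V\to O\cap R)$ is then $q_1+q_2+\frac12q_3=1-\frac12q_3$, and that of $w(R\to O\cap R)$ is $\frac14q_3$. So $\lambda\le\frac14q_3\le\frac14$ and $\kappa\le1-\frac12q_3\le1-2\lambda$, and the bound obtained is at most
$$(1-p)\big(p(1-2\lambda)+(1-p)\lambda\big),\qquad 0\le\lambda\le\tfrac14 .$$
For fixed $p$ this is linear in $\lambda$. At $\lambda=0$ it equals $p(1-p)\le\frac14$, and at $\lambda=\frac14$ it equals $\frac14(1-p)(1+p)\le\frac14$. So it never exceeds $\frac14$. Averaging the two evaluations of branch 3, weight $t$ on $J$ and $1-t$ on $I\setminus N$, does not help: on these two blocks it acts exactly like replacing $q_3$ by $(1-t)q_3$ and moving the rest to branch 1.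

The loss is precise: in branch 3 the surviving part $I\setminus N$ misses half of $w(V\to I\setminus J)$. On the other hand $J$ is still fully available, because $J\cap N=\emptyset$, and on the part where $J$ and $I$ differ, $V$ likes $J$ at least as much as $I$. So the places vacated by $N$ should be refilled from $J\setminus I$. The question becomes how much of $J\setminus I$ fits next to $I\setminus N$.

## Refilling a randomly thinned independent set

**Lemma 4.** Let $I,J$ be independent sets of a matroid with rank function $r$, let $u:J\setminus I\to\mathbb R_{\ge0}$, and let $N\subseteq I\setminus J$ contain each element independently with probability $\frac12$. Write $u(T)=\sum_{g\in T}u(g)$. Then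
$$\mathbb E\Big[\max\{u(T): T\subseteq J\setminus I,\ (I\setminus N)\cup T\in\mathcal I\}\Big]\ \ge\ \tfrac12\,u(J\setminus I).$$

In the triangle with $I=\{a,b\}$ and $J=\{b,c\}$ we have $I\setminus J=\{a\}$, $J\setminus I=\{c\}$. If $N=\emptyset$, then $\{a,b,c\}$ is dependent and only $T=\emptyset$ is allowed. If $N=\{a\}$, then $T=\{c\}$ is allowed. The expectation is $\frac12u(c)$, so the constant $\frac12$ cannot be improved. Some structure is needed: let $I=\{i_1,\dots,i_n\}$, $J=\{j\}$, and let the independent sets be the subsets of $I$ together with $\{j\}$. Then $j$ fits only if $N=I$, and the expectation is $2^{-n}u(j)$.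

**Proof of Lemma 4.** Let $H=J\setminus I$ and let $N\subseteq I\setminus J$.

**Step 1: a greedy refill and its size.** This step identifies a good $T$ and counts its elements through ranks. For a linear order $\pi$ of $H$, say $h_1,\dots,h_m$, put
$$G^\pi(N)=\big\{h_j\in H:\ h_j\notin\mathrm{cl}(Z_{j-1})\big\},\qquad Z_j=(I\setminus N)\cup\{h_1,\dots,h_j\}.$$
First, $(I\setminus N)\cup G^\pi(N)$ is independent. Indeed, let $K_j=(I\setminus N)\cup(G^\pi(N)\cap\{h_1,\dots,h_j\})$; we show by induction that $K_j$ is a basis of $Z_j$. For $j=0$ both sets equal $I\setminus N$, which is independent. If $K_{j-1}$ is a basis of $Z_{j-1}$, then $\mathrm{cl}(K_{j-1})=\mathrm{cl}(Z_{j-1})$. If $h_j$ lies in this closure, then $K_j=K_{j-1}$ and $r(Z_j)=r(Z_{j-1})$, so $K_j$ is a basis of $Z_j$. If not, then $K_j=K_{j-1}\cup\{h_j\}$ is independent and of size $r(Z_{j-1})+1=r(Z_j)$, so it is a basis of $Z_j$.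

Second, for $Y\subseteq H$ let $\rho_N(Y)=r((I\setminus N)\cup Y)-|I\setminus N|$, the rank of $Y$ in the contraction by $I\setminus N$. If $Y=\{h_1,\dots,h_j\}$ is an initial segment of $\pi$, then
$$|G^\pi(N)\cap Y|=|K_j|-|I\setminus N|=r(Z_j)-|I\setminus N|=\rho_N(Y).\tag{1}$$

**Step 2: $\mathbb E\,\rho_N(Y)\ge\frac12|Y|$ for every $Y\subseteq H$.** This step is where the matroid is used, by comparing $N$ with its complement. Let $N^c=(I\setminus J)\setminus N$. Because the coins are fair, $N^c$ has the same distribution as $N$. The sets $I\setminus N$ and $I\setminus N^c$ have union $I$ (as $N\cap N^c=\emptyset$) and intersection $I\setminus(I\setminus J)=I\cap J$. Hence $(I\setminus N)\cup Y$ and $(I\setminus N^c)\cup Y$ have union $I\cup Y$ and intersection $(I\cap J)\cup Y$. The latter is a subset of $J$, so it is independent, and it has $|I\cap J|+|Y|$ elements. Submodularity gives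
$$r((I\setminus N)\cup Y)+r((I\setminus N^c)\cup Y)\ \ge\ r(I\cup Y)+r((I\cap J)\cup Y)\ \ge\ |I|+|I\cap J|+|Y| .$$
Also $|I\setminus N|+|I\setminus N^c|=2|I|-|I\setminus J|=|I|+|I\cap J|$. Subtracting, $\rho_N(Y)+\rho_{N^c}(Y)\ge|Y|$. Take expectations; both terms on the left have the same expectation.

**Step 3: from sizes to weights.** This step slices $u$ into level sets. Let $\pi$ list $H$ in order of nonincreasing $u$, and for $\theta>0$ let $Y_\theta=\{g\in H:u(g)\ge\theta\}$, an initial segment of $\pi$. Since $u(g)=\int_0^\infty\mathbf 1[u(g)\ge\theta]\,d\theta$, equation (1) gives
$$u(G^\pi(N))=\int_0^\infty|G^\pi(N)\cap Y_\theta|\,d\theta=\int_0^\infty\rho_N(Y_\theta)\,d\theta .$$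
By Step 2,
$$\mathbb E\,u(G^\pi(N))\ \ge\ \tfrac12\int_0^\infty|Y_\theta|\,d\theta=\tfrac12\,u(H).\tag{2}$$
By Step 1, $T=G^\pi(N)$ is allowed in the maximum, so the lemma follows. $\square$

## The ratio $\frac{25}{96}$ for matroids

**Proof of Theorem 1.** Impartiality has been shown. Let $(E,\mathcal I)$ be a matroid, let $O$ be optimal, fix $V$ and hence $A,J,R$, and let $I=O\cap A$, so $I\cap J=O\cap J$ and $I\setminus J=O\cap R$. We bound each branch from below and then combine. Throughout we use that $\sigma_W(S)\ge w(D\to S)$, and that $w(D\to B(D))\ge w(D\to S)$ for every independent $S\subseteq E\setminus D$.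

**Step 1: comparing $J$ and $I$ in the eyes of $V$.** The set $I$ is independent and contained in $A$, and $J$ maximizes $w(V\to\cdot)$ over such sets. Hence
$$w(V\to J)\ge w(V\to I),\qquad w(V\to J\setminus I)\ge w(V\to I\setminus J),\tag{3}$$
where the second inequality comes from the first by subtracting $w(V\to I\cap J)$ from both sides.

**Step 2: branch 1 recovers what $A$ sends to $O\cap J$.** The output is $B(V)=J$, and
$$\sigma_W(J)=w(V\to J)+w(A\to J)\ \ge\ w(V\to I)+w(J\to O\cap J)+w(R\to O\cap J).\tag{4}$$

**Step 3: branch 2 recovers what $J$ sends to $O\cap R$.** Here $D=V\cup J$ and $E\setminus D=R$. The set $O\cap R$ is independent and contained in $R$, so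
$$\sigma_W(B(D))\ \ge\ w(V\cup J\to O\cap R)=w(V\to O\cap R)+w(J\to O\cap R).\tag{5}$$

**Step 4: branch 3 recovers part of what $R$ sends to $O\cap R$, at no loss from $V$.** Here $D=V\cup N$ with $N\subseteq R$. The set $N\cap I$ contains each element of $I\cap R=I\setminus J$ independently with probability $\frac12$. Apply Lemma 4 with $N\cap I$ in place of $N$ and $u(g)=w(V\to\{g\})$. For the given $N$, let $T\subseteq J\setminus I$ attain the maximum in the lemma. Then $(I\setminus N)\cup T$ is independent. It is contained in $A\setminus N=E\setminus D$, because $T\subseteq J$ and $J\cap N=\emptyset$. The sets $I\setminus N$ and $T$ are disjoint. Hence, discarding $w(N\to T)\ge0$,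
$$\sigma_W(B(D))\ \ge\ w(V\cup N\to(I\setminus N)\cup T)\ \ge\ w(V\to I\setminus N)+w(V\to T)+w(N\to I\setminus N).\tag{6}$$
Take the expectation over $N$, with $V$ and the branch fixed, term by term.

In $w(V\to I\setminus N)$, an element of $I\cap J$ always survives and an element of $I\setminus J$ survives with probability $\frac12$. By Lemma 4, $\mathbb E\,w(V\to T)\ge\frac12w(V\to J\setminus I)$. In $w(N\to I\setminus N)$, consider $e\in R$ and $f\in I$. If $f\in O\cap J$, then $f\notin N$ always, and $e\in N$ with probability $\frac12$. If $f\in O\cap R$ and $f\neq e$, then $\Pr[e\in N,f\notin N]=\frac14$; if $f=e$, then $w_{ee}=0$. So the conditional expectation of the score in branch 3 is at least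
$$w(V\to I\cap J)+\tfrac12w(V\to I\setminus J)+\tfrac12w(V\to J\setminus I)+\tfrac12w(R\to O\cap J)+\tfrac14w(R\to O\cap R).$$
By (3) the third term is at least $\frac12w(V\to I\setminus J)$, so this is at least
$$w(V\to I)+\tfrac12w(R\to O\cap J)+\tfrac14w(R\to O\cap R).\tag{7}$$

**Step 5: mixing the branches.** The weights are chosen so that each of the four blocks from $A$ receives coefficient at least $\frac16$. Weight (4), (5), (7) by $\frac16,\frac16,\frac23$ and discard the term $w(V\to O\cap R)$ of (5). The coefficients are:

* $w(V\to I)$: $\ \frac16+\frac23=\frac56$;
* $w(J\to O\cap J)$: $\ \frac16$;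
* $w(R\to O\cap J)$: $\ \frac16+\frac23\cdot\frac12=\frac12\ge\frac16$;
* $w(J\to O\cap R)$: $\ \frac16$;
* $w(R\to O\cap R)$: $\ \frac23\cdot\frac14=\frac16$.

Since $J$ and $R$ partition $A$, and $O\cap J$ and $O\cap R$ partition $O\cap A$, the expected score conditional on $V$ is at least
$$\tfrac56\,w(V\to O\cap A)+\tfrac16\,w(A\to O\cap A).\tag{8}$$

**Step 6: averaging over $V$.** For $e\ne f$ we have $\Pr[e\in V,f\in A]=\frac38\cdot\frac58=\frac{15}{64}$ and $\Pr[e,f\in A]=\frac{25}{64}$. The diagonal entries of $W$ are zero. So the expectation of (8) is
$$\Big(\frac56\cdot\frac{15}{64}+\frac16\cdot\frac{25}{64}\Big)w(E\to O)=\frac{75+25}{384}\,\textsc{Opt}=\frac{25}{96}\,\textsc{Opt}.\qquad\blacksquare$$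

**Remark (the constant $\frac38$).** With sampling probability $p$ instead of $\frac38$, Step 6 gives $(1-p)\big(\frac56p+\frac16(1-p)\big)=\frac16(1-p)(1+4p)$. The derivative is $\frac16(3-8p)$, so the maximum is at $p=\frac38$.

**Remark (the value on two agents).** Return to the instance with $\{1\}$ before $\{2\}$ in the tie-breaking order, $w_{12}=1$, $w_{21}=0$, at most one agent selected. If $2\in V$, the score is $0$. If $1\in V$ and $2\in A$ (probability $\frac{15}{64}$), then $J=\{2\}$ and $R=\emptyset$; branches 1 and 3 output $\{2\}$, and branch 2 has $D=E$ and outputs $\emptyset$. The expected score is $\frac56$. If $V=\emptyset$ (probability $\frac{25}{64}$), there are two cases. If the order puts $\{1\}$ before $\emptyset$, then $J=\{1\}$ and $R=\{2\}$; branch 1 outputs $\{1\}$, branch 2 has $D=\{1\}$ and outputs $\{2\}$, and branch 3 outputs $\{1\}$ when $N=\emptyset$ and cannot output $\{2\}$ when $N=\{2\}$. The expected score is $\frac16$. If the order puts $\emptyset$ before $\{1\}$, then $J=\emptyset$ and $R=\{1,2\}$; branches 1 and 2 output $\emptyset$, and branch 3 outputs $\{2\}$ exactly when $N=\{1\}$. The expected score is $\frac23\cdot\frac14=\frac16$. In both cases the total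 is $\frac{15}{64}\cdot\frac56+\frac{25}{64}\cdot\frac16=\frac{25}{96}$. So for this mechanism the estimate in Theorem 1 is exact.

**Remark (running time).** The proofs use about the tie-breaking only that $B(D)$ is determined by $D$, $\mathcal I$ and the rows of agents in $D$. For a matroid we may therefore compute $B(D)$ by the greedy algorithm with weights $w(D\to\{f\})$ on $E\setminus D$, ties broken by a fixed order of $E$. So $\mathcal M$ runs in polynomial time given an independence oracle.

## How much refilling is really needed

In Step 5 we threw away $\frac16w(V\to O\cap R)$ from branch 2. Keeping it lets us weaken Lemma 4.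

**Definition (property $(\star)$).** An independence system $(E,\mathcal I)$ has property $(\star)$ if for all $I,J\in\mathcal I$, all $u:J\setminus I\to\mathbb R_{\ge0}$, and $N\subseteq I\setminus J$ containing each element independently with probability $\frac12$,
$$\mathbb E\Big[\max\{u(T):T\subseteq J\setminus I,\ (I\setminus N)\cup T\in\mathcal I\}\Big]\ \ge\ \tfrac14\,u(J\setminus I).$$

By Lemma 4 matroids have $(\star)$, with $\frac12$ to spare over $\frac14$. Take the matchings of a path with edges $i_1,j,i_2$ in this order, and let $I=\{i_1,i_2\}$, $J=\{j\}$. Then $j$ can be added exactly when $N=\{i_1,i_2\}$, so the expectation is exactly $\frac14u(j)$. The system after Lemma 4 with $I=\{i_1,\dots,i_n\}$ and $J=\{j\}$ fails $(\star)$ for $n\ge3$, since there the expectation is $2^{-n}u(j)$.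

**Claim A.** $\mathcal M$ is $\frac{25}{96}$-optimal on every independence system with $(\star)$.

**Proof.** Steps 1, 2 and 3 of the proof of Theorem 1 use only that subsets of independent sets are independent. In Step 4, inequality (6) holds as before, with the maximizing $T$ from $(\star)$. Only the expectation of $w(V\to T)$ changes: it is now at least $\frac14w(V\to J\setminus I)$. With (3), the part of branch 3 coming from $V$ is at least
$$w(V\to I\cap J)+\tfrac12w(V\to I\setminus J)+\tfrac14w(V\to J\setminus I)\ \ge\ w(V\to O\cap J)+\tfrac34w(V\to O\cap R).$$
Now mix, keeping the term $w(V\to O\cap R)$ of (5). The coefficient of $w(V\to O\cap J)$ is $\frac16+\frac23=\frac56$. The coefficient of $w(V\to O\cap R)$ is $\frac16+\frac16+\frac23\cdot\frac34=\frac56$. The four coefficients of the blocks from $A$ are as in Step 5. So (8) holds, and Step 6 finishes the proof. $\square$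

Theorem 2 will follow once both classes of systems are shown to have $(\star)$.

## Intersections of two matroids

Let $M_1,M_2$ be matroids on $E$, and let $\mathcal I$ consist of the sets independent in both. Given $I,J\in\mathcal I$, each matroid by itself admits a good refill by Lemma 4, but the two refills may be different sets. The plan is to take fractional refills $y_1,y_2$ and use their product. For this we need a lower bound on the probability of each single element, while (2) controls only a weighted sum. The greedy set for one fixed order can be bad for a single element. In the uniform matroid of rank $2$ with disjoint $I=\{i_1,i_2\}$ and $J=\{j_1,j_2\}$, order $j_1,j_2$, the greedy set is $\emptyset$, $\{j_1\}$ or $\{j_1,j_2\}$ according to $|N|=0,1,2$; so $j_1$ is chosen with probability $\frac34$ and $j_2$ only with probability $\frac14$. Choosing the order at random, each of the two with probability $\frac12$, gives $\frac12$ to both elements. The minimax theorem does this in general.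

We use three textbook results.

* **Von Neumann's minimax theorem.** In a finite zero-sum game, if against every mixed strategy of the second player the first player has a pure strategy with expected payoff at least $c$, then the first player has a mixed strategy whose expected payoff is at least $c$ against every pure strategy of the second.
* **Edmonds' matroid intersection theorem** (J. Edmonds, "Submodular functions, matroids, and certain polyhedra", 1970). If $P_1,P_2$ are the independent-set polytopes of two matroids on the same ground set, that is, the convex hulls of the indicator vectors of their independent sets, then $P_1\cap P_2$ is the convex hull of the indicator vectors of the common independent sets.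
* **Harris' inequality.** If $f,g$ are nondecreasing real functions on $\{0,1\}^n$ with a product probability measure, then $\mathbb E[fg]\ge\mathbb E[f]\,\mathbb E[g]$.

The last has a short proof. The case $n=0$ is trivial. For $n=1$ let $s,s'$ be independent copies of the coordinate; then $(f(s)-f(s'))(g(s)-g(s'))\ge0$, and taking expectations gives $2\mathbb E[fg]-2\mathbb E[f]\mathbb E[g]\ge0$. For $n>1$ condition on the last coordinate $t$. The functions $\bar f(t)=\mathbb E[f\mid t]$ and $\bar g(t)=\mathbb E[g\mid t]$ are nondecreasing, and by induction $\mathbb E[fg\mid t]\ge\bar f(t)\bar g(t)$. Average over $t$ and apply the case $n=1$ to $\bar f,\bar g$.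

**Claim B.** The intersection of two matroids $M_1,M_2$ on $E$ has $(\star)$.

**Proof.** Let $I,J$ be common independent sets, $u:J\setminus I\to\mathbb R_{\ge0}$, and $H=J\setminus I$. If $H=\emptyset$ there is nothing to prove, so let $H\ne\emptyset$.

**Step 1: greedy sets are monotone in $N$.** This prepares the use of Harris' inequality. For $i\in\{1,2\}$, a linear order $\pi$ of $H$ and $N\subseteq I\setminus J$, let $G_i^\pi(N)$ be the greedy set of Lemma 4 in the matroid $M_i$:
$$G_i^\pi(N)=\{g\in H:\ g\notin\mathrm{cl}_i\big((I\setminus N)\cup\{h\in H:h\text{ precedes }g\text{ in }\pi\}\big)\}.$$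
By Step 1 of that proof, $(I\setminus N)\cup G_i^\pi(N)$ is independent in $M_i$. If $N\subseteq N'$, then $I\setminus N'\subseteq I\setminus N$. By monotonicity of closure, $g\in G_i^\pi(N)$ implies $g\in G_i^\pi(N')$. So for fixed $\pi$ and $g$, the indicator $\mathbf 1[g\in G_i^\pi(N)]$ is nondecreasing in $N$.

**Step 2: a random order that treats all elements fairly.** We want probability at least $\frac12$ for each $g$ separately. Consider the finite zero-sum game in which the first player chooses an order $\pi$, the second chooses $g\in H$, and the first receives $\Pr_N[g\in G_i^\pi(N)]$. A mixed strategy of the second player is a probability vector $v$ on $H$. Let $\pi$ order $H$ by nonincreasing $v$. Its expected payoff against $v$ is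
$$\sum_{g\in H}v(g)\Pr_N[g\in G_i^\pi(N)]=\mathbb E_N\,v(G_i^\pi(N))\ \ge\ \tfrac12v(H)=\tfrac12$$
by (2) applied to $M_i$ with $v$ in place of $u$. By the minimax theorem there is a distribution $\Pi_i$ on orders, depending on $I$ and $J$ but not on $N$, such that
$$y_i^N(g):=\Pr_{\pi\sim\Pi_i}[g\in G_i^\pi(N)]\qquad\text{satisfies}\qquad\mathbb E_N\,y_i^N(g)\ge\tfrac12\quad\text{for all }g\in H.\tag{9}$$
As an average of functions that are nondecreasing in $N$, with weights not depending on $N$, $y_i^N(g)$ is nondecreasing in $N$.

**Step 3: the product is feasible for both matroids.** Fix $N$. Let $P_i^N$ be the independent-set polytope of the contraction of $M_i$ by $I\setminus N$, restricted to $H$. The vector $y_i^N$ is a convex combination of indicator vectors of the sets $G_i^\pi(N)$, which are independent there, so $y_i^N\in P_i^N$. Moreover, if $y\in P_i^N$ and $0\le x\le y$ coordinatewise, then $x\in P_i^N$. To see this, let $S$ be a random independent set with $\Pr[g\in S]=y(g)$ for all $g$, and delete each $g$ from $S$ independently with probability $1-x(g)/y(g)$ (do nothing if $y(g)=0$). The result is still independent and contains $g$ with probability $x(g)$. Put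
$$x^N(g)=y_1^N(g)\,y_2^N(g).$$
Since both factors lie in $[0,1]$, $0\le x^N\le y_i^N$ for $i=1,2$, hence $x^N\in P_1^N\cap P_2^N$.

**Step 4: rounding to one common set.** By Edmonds' theorem $x^N$ is a convex combination of indicator vectors of sets $T\subseteq H$ that are independent in both contractions, that is, with $(I\setminus N)\cup T$ independent in both $M_1$ and $M_2$. At least one of them, call it $T_N$, satisfies $u(T_N)\ge\sum_{g\in H}u(g)x^N(g)$.

**Step 5: averaging over $N$.** The indicators of the events $f\in N$, for $f\in I\setminus J$, are independent fair coins, and $y_1^N(g)$ and $y_2^N(g)$ are nondecreasing in them. By Harris' inequality and (9),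
$$\mathbb E_N\,x^N(g)\ \ge\ \mathbb E_N\,y_1^N(g)\cdot\mathbb E_N\,y_2^N(g)\ \ge\ \tfrac14\qquad\text{for all }g\in H.$$
Hence $\mathbb E_N\,u(T_N)\ge\frac14u(H)$. $\square$

The path $i_1,j,i_2$ shows the proof at work. Its matchings are the intersection of two partition matroids: color the vertices alternately, and let $M_1$ and $M_2$ allow at most one edge at each vertex of the first and of the second color, respectively. The two ends of $j$ have different colors, so $y_1^N(j)=\mathbf 1[i_1\in N]$ and $y_2^N(j)=\mathbf 1[i_2\in N]$, after exchanging the names of the matroids if necessary. The expectation of the product is $\frac14$.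

## $b$-matchings

Let the agents be the edges of a loopless multigraph. Write $\delta(v)$ for the set of edges at the vertex $v$, and let $b(v)$ be a nonnegative integer for each $v$. A $b$-matching is an edge set $F$ with $|F\cap\delta(v)|\le b(v)$ for all $v$; for $b\equiv1$ these are the matchings. For instance, in a triangle with $b\equiv1$ a $b$-matching has at most one edge, and with $b\equiv2$ all three edges form a $b$-matching. The graph need not be bipartite, so Claim B does not apply directly. The constant $\frac14$ now comes from the two endpoints of an edge.

**Claim C.** The $b$-matchings of a loopless multigraph have $(\star)$.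

**Proof.** Let $I,J$ be $b$-matchings.

**Step 1: deciding what each new edge must displace.** At each vertex $v$ let $k=|(J\setminus I)\cap\delta(v)|$ and $l=|(I\setminus J)\cap\delta(v)|$. Choose an injective assignment from $\min(k,l)$ elements of $(J\setminus I)\cap\delta(v)$ to elements of $(I\setminus J)\cap\delta(v)$. For $g\in J\setminus I$ let $Y_g\subseteq I\setminus J$ consist of the edges assigned to $g$ at its two endpoints, so $|Y_g|\le2$. Given $N$, let
$$T=\{g\in J\setminus I:\ Y_g\subseteq N\}.$$

**Step 2: $(I\setminus N)\cup T$ is a $b$-matching.** Fix $v$ with its $k$ and $l$. Let $c=|I\cap J\cap\delta(v)|$, let $t=|T\cap\delta(v)|$, and let $t'$ be the number of elements of $T\cap\delta(v)$ that have an assigned edge at $v$. These $t'$ assigned edges are distinct by injectivity, and they lie in $\delta(v)$ and in $N$. So $|N\cap\delta(v)|\ge t'$. The number of edges of $(I\setminus N)\cup T$ at $v$ is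
$$c+\big(l-|N\cap\delta(v)|\big)+t\ \le\ c+l-t'+t.$$
If $k\le l$, every element of $(J\setminus I)\cap\delta(v)$ has an assigned edge at $v$, so $t'=t$. The bound is $c+l=|I\cap\delta(v)|\le b(v)$. If $k>l$, exactly $k-l$ elements of $(J\setminus I)\cap\delta(v)$ have no assigned edge at $v$, so $t-t'\le k-l$. The bound is at most $c+k=|J\cap\delta(v)|\le b(v)$.

**Step 3: expectation.** Each $g$ satisfies $\Pr[Y_g\subseteq N]=2^{-|Y_g|}\ge\frac14$. Hence $\mathbb E\,u(T)\ge\frac14u(J\setminus I)$. $\square$

**Proof of Theorem 2.** By Claims B and C both classes of systems have $(\star)$, and Claim A applies. $\blacksquare$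

For arbitrary independence systems the argument does not establish more than $\frac14$: the example after Lemma 4 shows that $(\star)$ can fail there.
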